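# Wise's power alternative for irreducible lattices in products of two trees

## 1. Power alternative, tree automorphisms, lattices in a product

**Definition (power alternative).** A pair $a,b$ of elements of a group $H$ *satisfies the alternative* if there is $n\ge 1$ such that $\langle a^n,b^n\rangle$ is abelian or free. Otherwise the pair *fails*. The group $H$ satisfies *Wise's power alternative* if every pair $a,b\in H$ satisfies the alternative.

*Example.* A free group satisfies it with $n=1$, since its subgroups are free. In general a power is needed. Let $K$ be the group of motions of the plane generated by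
$$x:(s,t)\mapsto(s+1,t),\qquad y:(s,t)\mapsto(-s,t+1).$$
Then $yxy^{-1}=x^{-1}\ne x$, so $\langle x,y\rangle=K$ is not abelian. It is not free either, because it contains the translations $x$ and $y^2$, which generate $\mathbb Z^2$. The homomorphism $K\to\mathbb Z/2$ recording whether an element reverses the first coordinate has kernel $\langle x,y^2\rangle\cong\mathbb Z^2$, and this kernel contains all squares. So $n=2$ works for every pair.

If $(a,b)$ fails, then $(a^m,b^m)$ fails for all $m\ge1$, because $\langle a^{mn},b^{mn}\rangle$ is one of the groups tested for $(a,b)$. Hence failure passes to overgroups (same pair) and to finite-index subgroups (choose $m$ so that $a^m,b^m$ lie in the subgroup).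

**Trees.** All trees are simplicial and locally finite, with edges of length $1$. Isometries send vertices to vertices. A *path* $(x_0,\dots,x_n)$ has no backtracking. "Fix" means fix pointwise, and $\mathrm{Fix}(Z)$ is the group of elements that fix $Z$. $S(x)$ is the set of neighbors of $x$, $B(x,\ell)$ is the ball, and $T_d$ is the $d$-regular tree.

An automorphism $g$ of a tree either fixes a vertex (*elliptic*), or inverts an edge, or is *hyperbolic*: it translates a line, its axis, by a translation length $\tau(g)>0$. If $g$ inverts an edge, then $g^2$ is elliptic. An element with an unbounded orbit is hyperbolic. If $g$ is hyperbolic, then $\tau(g^k)=|k|\tau(g)$ for $k\neq 0$, and $\tau$ is invariant under conjugation. If some $g^k$ is hyperbolic, so is $g$.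

*Example.* Both coordinate lines of the plane are trees with vertex set $\mathbb Z$, and $K$ acts on both. On the $s$-line, $x$ is hyperbolic with $\tau(x)=1$, $y$ is elliptic, and $xy:s\mapsto 1-s$ inverts the edge $[0,1]$.

**Definition (non-discrete).** $\mathrm{Isom}(T)$ carries the topology of pointwise convergence, in which the fixators of balls form a basis of neighborhoods of $1$. A subgroup $\Lambda$ is non-discrete if for every ball some nontrivial element of $\Lambda$ fixes that ball.

We shall use this criterion: *if $\Lambda$ contains an element $g$ of infinite order that fixes a vertex $v$, then $\Lambda$ is non-discrete.* Indeed $g$ permutes the finite ball $B(v,\ell)$, so some power $g^m$ with $m\ge1$ fixes it, and $g^m\ne1$. As $\ell$ is arbitrary and every ball lies in some $B(v,\ell)$, the claim follows.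

*Example.* On the rooted binary tree let $g$ be the odometer, which permutes the $2^k$ vertices of level $k$ in one cycle, for every $k$. It fixes the root and has infinite order, so $\langle g\rangle$ is non-discrete.

**Definition (setting).** Let $T_1,T_2$ be locally finite trees and $G\le\mathrm{Isom}(T_1)\times\mathrm{Isom}(T_2)$ a group acting properly and cocompactly on $T_1\times T_2$. Proper means: for each vertex $(v,w)$ and each $C$, only finitely many $g\in G$ move $(v,w)$ by at most $C$. In particular stabilizers of vertices of $T_1\times T_2$ are finite. The *standing hypotheses* are that $G$ is torsion-free and that the stabilizers in $G$ of vertices and edges of each $T_i$ are free groups of finite rank. $G$ is *irreducible* if its image in $\mathrm{Isom}(T_1)$ is non-discrete.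

*Example.* Let $F,F'$ be free groups of finite rank and $T_1,T_2$ their Cayley trees. Then $F\times F'$ acts on $T_1\times T_2$ and satisfies the standing hypotheses: the stabilizer of a vertex or edge of $T_1$ is $1\times F'$, and similarly for $T_2$. It is not irreducible: its image in $\mathrm{Isom}(T_1)$ is $F$, which acts freely on vertices. The group $K$ above also satisfies the standing hypotheses (for instance the stabilizer of $s=0$ is $\langle y\rangle$ and that of the edge $[0,1]$ is $\langle xy\rangle$). It is not irreducible, since its image on the $s$-line is infinite dihedral, hence discrete. Irreducible examples appear in Section 6.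

**Free groups.** We use freely: subgroups of free groups are free; two commuting elements of a free group lie in a common cyclic subgroup; two non-commuting elements generate a free group of rank $2$ (it is free of rank at most $2$ and not cyclic); a free group of rank $2$ is not solvable and contains free groups of every finite rank.

## 2. The power alternative for irreducible lattices, and two reducible cases

Now the question, in the setting of cocompact irreducible lattices in products of two trees, as in the work of Burger–Mozes and Wise:

> Does every cocompact irreducible lattice $G\le\mathrm{Isom}(T_1)\times\mathrm{Isom}(T_2)$ satisfying the standing hypotheses satisfy Wise's power alternative?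

It is recorded as an open question in Hagen, Martin and Sartori, "Combination theorems for Wise's power alternative", arXiv:2503.20620 (2025). The answer is **no**. We shall find the only kind of pair that can fail, a condition under which such pairs must fail, and then explicit groups.

First, two reducible groups by hand. We have seen that $K$ satisfies the alternative with $n=2$. Next take $F\times F'$, with $a=(a_1,a_2)$ and $b=(b_1,b_2)$. If $a_1,b_1$ do not commute, they freely generate a free group of rank $2$; a word that is trivial in $a,b$ is trivial in $a_1,b_1$, hence is the empty word, so $\langle a,b\rangle$ is free. The same holds if $a_2,b_2$ do not commute. If both coordinates commute, $\langle a,b\rangle$ is abelian. So $n=1$ always works.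

In $F\times F'$ an element that is hyperbolic on $T_1$ and elliptic on $T_2$ has the form $(a_1,1)$. It commutes with every $(1,b_2)$. In an irreducible lattice nothing forces such a pair to commute, and this is where the trouble lies.

## 3. Ping-pong, ends and pigeonhole: which pairs can fail

The sensible first approach is to sort pairs $a,b$ by their types on the two trees. If both are hyperbolic on one tree, we hope for ping-pong. If both are elliptic on one tree, they lie in a free group up to powers. The mixed cases need another tool, which we isolate now because it reappears twice.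

**Lemma 1 (pigeonhole).** Let $\Gamma$ act properly on $T_1\times T_2$, preserving the factors. Let $g\in\Gamma$ fix a vertex $w\in T_2$, let $c\in\Gamma$, let $v\in T_1$ be a vertex, and suppose that $d(cg^kv,g^kv)\le C$ for infinitely many $k\ge0$. Then $c$ commutes with $g^r$ for some $r\ge1$. The same holds with $T_1,T_2$ exchanged.

*Proof.* Put $c_k=g^{-k}cg^k$. In $T_1$, $d(c_kv,v)=d(cg^kv,g^kv)\le C$ for infinitely many $k$. In $T_2$, since $g$ fixes $w$, $d(c_kw,w)=d(cg^kw,g^kw)=d(cw,w)$. So infinitely many of the $c_k$ move $(v,w)$ by a bounded amount. By properness they form a finite set, so $c_k=c_l$ for some $k<l$. This says that $g^{l-k}$ commutes with $c$. $\square$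

**Definition (anti-torus).** An ordered pair $(a,b)$ in $G$ is an *anti-torus* if $a$ is hyperbolic on $T_1$ and fixes a vertex of $T_2$, $b$ is hyperbolic on $T_2$ and fixes a vertex of $T_1$, and no powers $a^r,b^s$ with $r,s\ge1$ commute.

*Example.* $F\times F'$ has no anti-torus, by the last remark of Section 2. In Section 6, $(x_1,y_0)$ will be one.

**Theorem 2.** Let $G$ be as in the question; irreducibility is not needed. Let $a,b\in G$. Either some $\langle a^n,b^n\rangle$, $n\ge1$, is abelian or free, or one of $(a^2,b^2)$, $(b^2,a^2)$ is an anti-torus. Hence $G$ satisfies the power alternative if and only if for every anti-torus $(a,b)$ some $\langle a^n,b^n\rangle$ is free.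

*Proof.* **Preparation: removing inversions.** Replace $a,b$ by $a^2,b^2$. It suffices to show that for the new pair some $\langle a^n,b^n\rangle$ is abelian or free, or $(a,b)$ or $(b,a)$ is an anti-torus. Now each of $a,b$ is elliptic or hyperbolic on each tree. If $a=1$ or $b=1$ the group is abelian, so let $a,b\ne1$. A nontrivial element of $G$ is never elliptic on both trees: it would fix a vertex of $T_1\times T_2$, whose stabilizer is finite, hence trivial as $G$ is torsion-free.

**Case 1: both hyperbolic on some $T_i$, with no common end. The aim is ping-pong.** Let $L_a,L_b\subset T_i$ be the axes and $\pi_a,\pi_b$ the nearest-point projections to them. $L_a\cap L_b$ is bounded, since otherwise it contains a ray and the axes share an end. Put $I=\pi_a(L_b)$, $J=\pi_b(L_a)$. If the axes meet, $I=J=L_a\cap L_b$. If not, let $[p,q]$ be the bridge between them, with $p\in L_a$ and $q\in L_b$; then $I=\{p\}$, $J=\{q\}$. So $I,J$ are bounded intervals. Let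
$$X_a=\{x:\pi_a(x)\notin I\},\qquad X_b=\{x:\pi_b(x)\notin J\}.$$
These are nonempty. They are disjoint: let $x\in X_a$, and let $y=\pi_a(x)\notin I$, $z=\pi_b(x)$, $u=\pi_a(z)\in I$. As $u\ne y$, the geodesic $[x,z]$ is the concatenation of $[x,y]$, $[y,u]$ and $[u,z]$. It meets $L_b$ only in $z$. If the axes meet, $u\in I\subset L_b$, so $z=u\in J$. If they are disjoint, $u=p$, and a geodesic from $p$ to $L_b$ first meets $L_b$ in $q$, so $z=q\in J$. In both cases $x\notin X_b$.

Choose $N$ with $N\tau(a)>|I|$ and $N\tau(b)>|J|$. For a nonzero multiple $k$ of $N$, $a^k$ moves $I$ off itself along $L_a$ and commutes with $\pi_a$, so it maps the complement of $X_a$ into $X_a$. In particular $a^kX_b\subset X_a$, and likewise $b^kX_a\subset X_b$. By the ping-pong lemma, $\langle a^N,b^N\rangle$ is free of rank $2$.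

**Case 2: both elliptic on some $T_i$. The aim is to land in a free vertex stabilizer.** Let $a$ fix $v$ and $b$ fix $v'$. The $\langle b\rangle$-orbit of $v$ lies in a sphere around $v'$, which is finite, so $b^n$ fixes $v$ for some $n\ge1$. Then $\langle a^n,b^n\rangle\le G_v$, a free group.

**Case 3: both hyperbolic on both trees, Case 1 not applying. The aim is to show that they commute.** Now $a,b$ have a common end $\xi\in\partial T_1$ and a common end $\eta\in\partial T_2$. Recall: if $g$ fixes the end $\xi$ and $\rho:\mathbb Z_{\ge0}\to T_1$ is a ray to $\xi$, then $g\rho$ and $\rho$ share a tail, so there is an integer $h_\xi(g)$ with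
$$g\rho(n)=\rho(n+h_\xi(g))\quad\text{for all large }n, \tag{1}$$
and $h_\xi$ is a homomorphism on the stabilizer of $\xi$ (the Busemann homomorphism). If $h_\xi(g)=0$, then $g$ fixes $\rho(n)$ for large $n$, so $g$ is elliptic. Hence an element of the kernel of $(h_\xi,h_\eta):G_{\xi,\eta}\to\mathbb Z^2$ is elliptic on both trees, so trivial. Thus $G_{\xi,\eta}$ is abelian, and it contains $\langle a,b\rangle$.

**Case 4: both hyperbolic on one tree with a common end, exactly one hyperbolic on the other. The aim is to use the pigeonhole.** By symmetry let both be hyperbolic on $T_1$ with common end $\xi$, and let $a$ be hyperbolic and $b$ elliptic on $T_2$. Replacing $b$ by $b^{-1}$, assume that $b$ translates towards $\xi$. Let $v$ lie on the axis of $b$ in $T_1$, and let $\rho$ be the ray from $v$ to $\xi$ along this axis, so $b^kv=\rho(k\tau(b))$. By (1), $d(ab^kv,b^kv)=|h_\xi(a)|$ for all large $k$. As $b$ fixes a vertex of $T_2$, Lemma 1 with $g=b$, $c=a$ shows that $a$ commutes with $b^r$ for some $r\ge1$, so $\langle a^r,b^r\rangle$ is abelian.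

**Case 5: what is left.** If none of $a,b$ is hyperbolic on some tree, we are in Case 2. If both are hyperbolic on both trees, we are in Case 1 or 3. If both are hyperbolic on one tree and exactly one on the other, Case 1 or 4 applies. So exactly one of them is hyperbolic on each tree. It is not the same one on both trees, since the other would be elliptic on both, hence trivial. If some $a^r,b^s$ with $r,s\ge1$ commute, then $\langle a^{rs},b^{rs}\rangle$ is abelian. If not, $(a,b)$ or $(b,a)$ is an anti-torus.

**The last sentence of the theorem.** For an anti-torus $(a,b)$, no $\langle a^n,b^n\rangle$ is abelian, so the power alternative forces some $\langle a^n,b^n\rangle$ to be free. Conversely, suppose every anti-torus has this property. Given $a,b$, either we are done or $(a^2,b^2)$ or $(b^2,a^2)$ is an anti-torus, and then some $\langle a^{2n},b^{2n}\rangle$ is free. $\square$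

**Where the approach stops.** It stops exactly at anti-tori. There is no ping-pong, since each tree carries only one hyperbolic element of the pair. The pigeonhole does not apply either. Let $(a,b)$ be an anti-torus and $v\in T_1$ any vertex. If $d(ba^kv,a^kv)$ were bounded along infinitely many $k\ge0$, Lemma 1 with $g=a$, $c=b$ would make $b$ commute with a power of $a$. So $d(ba^kv,a^kv)\to\infty$.

## 4. Group laws on vertex stabilizers

For an anti-torus, the pigeonhole fails for the element $b$ itself. But it may succeed for another element of $\langle a^n,b^n\rangle$. We want $c\ne1$ in $\langle a^n,b^n\rangle$ that moves the vertices $a^{nk}v$ of $T_1$ by a bounded amount, for instance one that fixes them all. Then Lemma 1 gives a power of $a^n$ commuting with $c$, hence a $\mathbb Z^2$, and $\langle a^n,b^n\rangle$ is not free.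

To find $c$, play two facts against each other. Inside $\langle a^n,b^n\rangle\cap G_v$ there is always a nonabelian free group, where no nontrivial word vanishes identically. If the *action* on $T_1$ of the relevant subgroup of $G_v$ does satisfy an identity, evaluating that identity gives a nontrivial $c$ that acts trivially.

**Definition (group law).** A group $Q$ satisfies the law $\omega\in F_r$, $\omega\ne1$, if $\omega(g_1,\dots,g_r)=1$ for all $g_i\in Q$.

*Example.* For a commutative ring $R$, the affine maps $f\mapsto uf+r$ ($u\in R^\times$, $r\in R$) form a group $R\rtimes R^\times$. Commutators have multiplier $u=1$, so they are translations, and translations commute. So the group is metabelian: it satisfies the law $[[x_1,x_2],[x_3,x_4]]$. Write $H'=[H,H]$ and $H''=(H')'$; metabelian means $H''=1$.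

**Lemma 3 (a free group in the stabilizer).** Let $G$ be as in the question (irreducibility not needed), $(a,b)$ an anti-torus, $v\in T_1$ a vertex fixed by $b$, and $n\ge1$. There is $m\ge1$ such that $b^{nm}$ fixes $a^nv$. For any such $m$, the elements
$$\beta_0=b^{nm},\qquad \beta_1=a^{-n}b^{nm}a^n$$
lie in $G_v\cap\langle a^n,b^n\rangle$ and generate a free group of rank $2$.

*Proof.* The $\langle b^n\rangle$-orbit of $a^nv$ lies in a sphere around $v$, which is finite, so $m$ exists. Both elements fix $v$: for $\beta_1$ because $b^{nm}a^nv=a^nv$. As $G_v$ is free, it remains to see that $\beta_0,\beta_1$ do not commute. Suppose they do. Then $\beta_0=\gamma^i$, $\beta_1=\gamma^j$ for some $\gamma\in G_v$. Being conjugate in $G$, $\beta_0$ and $\beta_1$ have the same translation length on $T_2$, which is positive since $b$ is hyperbolic there. So $\gamma$ is hyperbolic on $T_2$ and $|i|\tau(\gamma)=|j|\tau(\gamma)$, whence $\beta_1=\beta_0^{\pm1}$. So $a^{-n}b^{nm}a^n=b^{\pm nm}$, and therefore $a^{2n}$ commutes with $b^{nm}$, contradicting that $(a,b)$ is an anti-torus. $\square$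

**Theorem 4.** Let $G$ be as in the question (irreducibility not needed). Suppose that the image of some (equivalently, every) vertex stabilizer $G_v$, $v\in T_1$, in $\mathrm{Isom}(T_1)$ satisfies a nontrivial group law. Then for every anti-torus $(a,b)$ and every $n\ge1$, $\langle a^n,b^n\rangle$ contains $\mathbb Z^2$ and a nonabelian free group. So a pair $a,b$ in $G$ satisfies the alternative if and only if neither $(a^2,b^2)$ nor $(b^2,a^2)$ is an anti-torus.

*Proof.* **"Some" is equivalent to "every".** For vertices $v,v'$ of $T_1$, local finiteness shows that $G_v\cap G_{v'}$ has finite index in both $G_v$ and $G_{v'}$. Laws pass to subgroups. If $L$ has finite index in $Q$ and satisfies $\omega(x_1,\dots,x_r)$, choose $e\ge1$ with $g^e\in L$ for all $g\in Q$. Then $Q$ satisfies $\omega(x_1^e,\dots,x_r^e)$, which is nontrivial because $x_1^e,\dots,x_r^e$ freely generate a free group. So a law for the image of $G_v$ yields one for the image of $G_v\cap G_{v'}$, and then one for the image of $G_{v'}$.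

**Finding $c$.** Let $b$ fix $v\in T_1$, let $a$ fix $w\in T_2$, and let $\omega\in F_r$ be a law for the image of $G_v$. Take $\beta_0,\beta_1$ from Lemma 3. The group $\langle\beta_0,\beta_1\rangle$ is free of rank $2$ and contains a free group of rank $r$. Evaluating $\omega$ on a basis of the latter gives $c\ne1$ in $G_v\cap\langle a^n,b^n\rangle$ which acts trivially on $T_1$.

**Finding $\mathbb Z^2$.** $c$ fixes all $a^{nk}v$, and $a^n$ fixes $w$. By Lemma 1 with $g=a^n$, $c$ commutes with $a^{nr'}$ for some $r'\ge1$. If $c^ia^{nr'j}=1$, then $a^{nr'j}$ acts trivially on $T_1$, so $j=0$ because $a$ is hyperbolic there, and then $i=0$ because $G$ is torsion-free. So $\langle c,a^{nr'}\rangle\cong\mathbb Z^2$ lies in $\langle a^n,b^n\rangle$.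

**The last statement.** If neither pair is an anti-torus, apply Theorem 2. Conversely let $(a^2,b^2)$ or $(b^2,a^2)$ be an anti-torus. If $\langle a^n,b^n\rangle$ were abelian or free for some $n$, so would be its subgroup $\langle a^{2n},b^{2n}\rangle$. But that one contains $\mathbb Z^2$ and a nonabelian free group, and free groups contain no $\mathbb Z^2$. $\square$

So to answer the question we want an irreducible lattice with an anti-torus $(a,b)$ in which the vertex stabilizer acts through a group with a law, at least on the vertices $a^kv$. We now need a way to write down lattices.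

## 5. One-vertex complete square complexes

**Definition (complete set of squares).** Let $E_h,E_v$ be finite sets (oriented horizontal and vertical edges) with fixed-point-free involutions $e\mapsto\bar e$. A *square* $(a,b,a',b')$ has bottom $a$, left $b$, top $a'$, right $b'$; the paths $ba'$ and $ab'$ run from bottom-left to top-right. Its four corners, as pairs of outgoing edges, are
$$(a,b),\quad (a',\bar b),\quad(\bar a,b'),\quad(\bar a',\bar b').$$
A set $\mathcal S$ of squares is *complete* if the list of all corners of all its squares contains each element of $E_h\times E_v$ exactly once. $X(\mathcal S)$ is the complex with one vertex, edges $E_h\sqcup E_v$ (modulo bar) and squares $\mathcal S$, and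
$$G=\pi_1(X(\mathcal S))=\langle E_h\sqcup E_v\mid \bar e=e^{-1},\ ba'=ab'\text{ for }(a,b,a',b')\in\mathcal S\rangle.$$

*Example.* Take $E_h=\{x,\bar x\}$, $E_v=\{y,\bar y\}$. The single square $(x,y,x,y)$ has corners $(x,y),(x,\bar y),(\bar x,y),(\bar x,\bar y)$. It is complete, and $X$ is a torus. The square $(x,y,\bar x,y)$ has corners $(x,y),(\bar x,\bar y),(\bar x,y),(x,\bar y)$. It is complete, with relation $y\bar x=xy$, and $X$ is a Klein bottle. The square $(x,y,\bar x,\bar y)$ has corners $(x,y),(\bar x,\bar y),(\bar x,\bar y),(x,y)$ and is not complete.

**Transport.** Let $\mathcal S$ be complete. For $(e,f)\in E_h\times E_v$ take the unique square with corner $(e,f)$. Let $\rho_f(e)$ be the label of the side opposite to $e$, and $\lambda_e(f)$ that of the side opposite to $f$, both read in the same direction as $e$, respectively $f$. Explicitly, a square $(a,b,a',b')$ gives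
$$\rho_b(a)=a',\quad\rho_{\bar b}(a')=a,\quad\rho_{b'}(\bar a)=\bar a',\quad\rho_{\bar b'}(\bar a')=\bar a,$$
$$\lambda_a(b)=b',\quad\lambda_{\bar a}(b')=b,\quad\lambda_{a'}(\bar b)=\bar b',\quad\lambda_{\bar a'}(\bar b')=\bar b.$$
These entries come in inverse pairs, so $\rho_{\bar f}=\rho_f^{-1}$ and $\lambda_{\bar e}=\lambda_e^{-1}$. In particular $\rho_f\in\mathrm{Sym}(E_h)$ and $\lambda_e\in\mathrm{Sym}(E_v)$. For the Klein bottle, $\rho_y$ exchanges $x$ and $\bar x$, and $\lambda_x$ is the identity.

**Lemma 5.** The universal cover of $X(\mathcal S)$ is $T_1\times T_2$, where $T_1,T_2$ are regular trees of degrees $|E_h|,|E_v|$. $G$ acts on it, preserving the factors, simply transitively on vertices. $G$ is torsion-free and acts properly and cocompactly, and all stabilizers in $G$ of vertices and edges of $T_1,T_2$ are free of finite rank. With base vertex $o=(v_0,w_0)$, let $A,B\le G$ be generated by the horizontal, respectively vertical, letters. Then: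

* $A=\mathrm{Stab}(w_0)$ is free on the horizontal letters, and $\alpha\mapsto\alpha v_0$ is a bijection $A\to V(T_1)$;
* $B=\mathrm{Stab}(v_0)$ is free on the vertical letters, $\beta\mapsto\beta w_0$ is a bijection $B\to V(T_2)$, and $|\beta|=d(w_0,\beta w_0)$ is the word length on $B$;
* $A\cap B=1$;
* $B$ acts on the edges at $v_0$ as $\langle\rho_b\rangle$, and $A$ acts on the edges at $w_0$ as $\langle\lambda_a\rangle$.

("Free on the horizontal letters" means on one letter from each pair $e,\bar e$.)

*Proof.* **Step 1: label $T_1\times T_2$.** Let $T_1,T_2$ be the trees of reduced words in $E_h,E_v$ (no subword $e\bar e$). The edge from $u$ to $ue$ carries the label $e$, and reversed edges carry the barred label. This labels $T_1\times\{1\}$ and $\{1\}\times T_2$. Each square $e\times f$ of $T_1\times T_2$ has a unique corner nearest to $(1,1)$. Proceed by increasing distance of that corner: its two edges there are already labeled, there is a unique element of $\mathcal S$ with that corner, and we label the other two edges accordingly.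

This is consistent. A horizontal edge $e\times\{w\}$ with $w\ne1$ is a far edge of exactly one square, namely $e\times f$ with $f$ the last edge of the path from $1$ to $w$. So it receives exactly one label. The nearest corner of that square is $(u,w^-)$, where $u$ is the end of $e$ nearer to $1$ and $w^-$ is the other end of $f$. The two edges of the square there either lie in the two base trees or were far edges of squares with nearer corners. Vertical edges are treated in the same way. So every edge has exactly one label, and every square is labeled by an element of $\mathcal S$.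

**Step 2: the labeling is a covering.** Outgoing horizontal edges at each vertex are labeled bijectively by $E_h$. This holds along $T_1\times\{1\}$. Passing from $(u,w^-)$ to $(u,w)$ across a vertical edge labeled $b$ changes the labels by the bijection $\rho_b$, so it holds everywhere by induction. Similarly outgoing vertical edges are labeled bijectively by $E_v$. The labeling is therefore a cellular map $T_1\times T_2\to X(\mathcal S)$. The link of a vertex upstairs is the complete bipartite graph on horizontal and vertical outgoing edges. The link downstairs is the complete bipartite graph on $E_h\sqcup E_v$, by completeness. So the map is bijective on links, hence a covering, and $T_1\times T_2$ is simply connected.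

**Step 3: the action.** $G$ is the deck group. It preserves labels, hence horizontal and vertical edges. Vertices of $T_1$ correspond to the components $\{u\}\times T_2$ of the vertical $1$-skeleton, so $G$ acts on $T_1$, and likewise on $T_2$. As $X(\mathcal S)$ has one vertex, $G$ is simply transitive on vertices; the action is proper and cocompact. An element of finite order fixes a vertex or a midpoint of an edge in each tree, hence a point of $T_1\times T_2$; deck transformations act freely, so it is trivial. Thus $G$ is torsion-free. Let $m$ be a vertex, or the midpoint of an edge, of $T_1$. Its stabilizer acts freely on the tree $\{m\}\times T_2$. The action is cocompact: the vertices $(m,w)$ are vertices of $T_1\times T_2$, or midpoints of horizontal edges, which form finitely many $G$-orbits; and an element carrying one $(m,w)$ to another $(m,w')$ stabilizes $m$. A group acting freely and cocompactly on a tree is free of finite rank. The same argument works for $T_2$.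

**Step 4: the subgroups $A$ and $B$.** The letter $e$ sends $o$ to the end of the edge labeled $e$ at $o$. As $G$ preserves labels, the path from $o$ with label $e_1\cdots e_k$ ends at $e_1\cdots e_k\,o$. Take $o=(1,1)$. Horizontal paths from $o$ stay in $T_1\times\{w_0\}$, so $A\le\mathrm{Stab}(w_0)$. The vertices of $T_1\times\{w_0\}$ are the endpoints of reduced horizontal words, distinct words giving distinct endpoints. So $A$ is free on the horizontal letters and $\alpha\mapsto\alpha v_0$ is a bijection $A\to V(T_1)$. If $g\in\mathrm{Stab}(w_0)$, then $go=\alpha o$ for some $\alpha\in A$, so $g=\alpha$ by freeness of the action. Thus $A=\mathrm{Stab}(w_0)$. The same argument gives the claims on $B$, including $d(w_0,\beta w_0)=|\beta|$. Finally $A\cap B=\mathrm{Stab}(o)=1$.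

**Step 5: local actions.** The element $b$ sends the edge labeled $e$ at $o$ to the edge labeled $e$ at $bo$. The latter is parallel, across the vertical edge labeled $b$ from $o$ to $bo$, to the edge labeled $\rho_b^{-1}(e)$ at $o$. So $b$ acts on the edges at $v_0$ as $\rho_b^{-1}$, and $B$ acts as $\langle\rho_b\rangle$. The case of $A$ is the same. $\square$

## 6. Nine squares and affine maps over $\mathbb F_3[t]/(t^k)$

For $i,q\in\mathbb F_3$ consider the nine squares
$$(x_{i+q},\,y_q,\,x_i,\,y_{q-i}),\qquad\text{i.e.}\qquad y_qx_i=x_{i+q}\,y_{q-i}. \tag{2}$$
Their corners are $(x_{i+q},y_q)$, $(x_i,\bar y_q)$, $(\bar x_{i+q},y_{q-i})$, $(\bar x_i,\bar y_{q-i})$. The maps sending $(i,q)$ to $(i+q,q)$, $(i,q)$, $(i+q,q-i)$, $(i,q-i)$ are bijections of $\mathbb F_3^2$ (the third has determinant $2\ne0$). So the nine squares are complete on $\{x_i^{\pm1}\}\times\{y_q^{\pm1}\}$. Let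
$$G_0=\langle x_0,x_1,x_2,y_0,y_1,y_2\mid y_qx_i=x_{i+q}\,y_{q-i}\ (i,q\in\mathbb F_3)\rangle$$
be the corresponding group. By Lemma 5 it acts simply transitively on the vertices of $T_6\times T_6$.

**By hand.** A letter $y_q$ moving to the right through a positive $x$-word rewrites the word. From $y_0x_1=x_1y_2$, $y_2x_1=x_0y_1$, $y_1x_1=x_2y_0$ we get
$$y_0\,x_1x_1x_1x_1=x_1\,y_2\,x_1x_1x_1=x_1x_0\,y_1\,x_1x_1=x_1x_0x_2\,y_0\,x_1=x_1x_0x_2x_1\,y_2 .$$
Since $B$ fixes $v_0$, this says $y_0x_1^4v_0=x_1x_0x_2x_1v_0$. The first relation also says $x_1^{-1}y_0x_1=y_2$: for $n=m=1$ the elements of Lemma 3 are $\beta_0=y_0$ and $\beta_1=y_2$.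

The squares were chosen so that both the new letter $i+q$ and the new state $q-i$ depend linearly on $(i,q)$. This makes the rewriting an affine map on power series, and the affine group has a law.

**Proposition 6.** Let $\mathcal S$ be any complete set of squares containing the nine squares (2), and $G=\pi_1(X(\mathcal S))$. Then the images of $G$ in $\mathrm{Isom}(T_1)$ and $\mathrm{Isom}(T_2)$ are non-discrete. For $a=x_1$, $b=y_0$ and every $n\ge1$, the group $\langle a^n,b^n\rangle$ contains both a nonabelian free group and $\mathbb Z^2$; so it is neither abelian nor free.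

We allow extra squares because the example of Section 8 needs them.

*Proof.* Let $Y=\langle y_0,y_1,y_2\rangle\le B$ and $R_k=\mathbb F_3[t]/(t^k)$.

**Step 1: $Y$ acts by affine maps on positive words.** Encode a positive word $p=x_{i_0}\cdots x_{i_{k-1}}$ by $f_p=\sum_{j<k} i_jt^j\in R_k$, and let $P_k=\{pv_0\}\subset V(T_1)$, $p$ ranging over positive $x$-words of length $k$. By Lemma 5 distinct words give distinct vertices, so $pv_0\mapsto f_p$ is a bijection $P_k\to R_k$. Repeated use of (2) gives
$$y_q\,p=x_{i_0+q_0}\cdots x_{i_{k-1}+q_{k-1}}\;y_{q_k},\qquad q_0=q,\quad q_{j+1}=q_j-i_j. \tag{3}$$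
Put $Q=\sum_{j<k}q_jt^j$. The recursion says $Q=q+tQ-tf_p$ in $R_k$, so $(1-t)Q=q-tf_p$. Applying (3) to $v_0$, we see that $y_q$ maps $P_k$ to itself and acts on $P_k\cong R_k$ by
$$f\mapsto f+\frac{q-tf}{1-t}=\mu f+\frac q{1-t},\qquad \mu=\frac{1-2t}{1-t}=\frac{1+t}{1-t}. \tag{4}$$
So $Y$ acts on each $P_k$ through the metabelian group $R_k\rtimes R_k^\times$, and **$Y''$ fixes every $P_k$ pointwise.** (Check against the hand computation: $x_1^4$ has $f=1+t+t^2+t^3=\frac1{1-t}$ in $R_4$, and $\mu f=\frac{1+t}{(1-t)^2}=(1+t)(1+2t+3t^2+4t^3)=1+3t+5t^2+7t^3$, that is $1,0,2,1$ modulo $3$.)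

**Step 2: $\mu$ has infinite order.** For each $n\ge1$ there is $k$ with $\mu^n\ne1$ in $R_k$. Otherwise $(1+t)^n\equiv(1-t)^n$ modulo every $t^k$, so $(1+t)^n=(1-t)^n$ in $\mathbb F_3[t]$. This contradicts unique factorization, as $1+t$ and $1-t$ are non-associate irreducibles.

**Step 3: non-discreteness on $T_1$.** By (4), $y_0$ acts on $P_k$ as multiplication by $\mu$. By Step 2 its image in $\mathrm{Isom}(T_1)$ has infinite order, and it fixes $v_0$. The criterion of Section 1 applies.

**Step 4: non-discreteness on $T_2$.** We read the squares in the other direction. Put $q=-(j+r)$, $i=r-j$ in (2). Then $i+q=-2j=j$ and $q-i=-2r=r$, so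
$$x_jy_r=y_{-(j+r)}\,x_{r-j}.$$
Let $x_j$ move through $y_{r_0}\cdots y_{r_{k-1}}$, with $f=\sum r_it^i$, states $j_0=j$, $j_{i+1}=r_i-j_i$, and $J=\sum_{i<k}j_it^i$. Then $J=j+tf-tJ$, so $(1+t)J=j+tf$, and $x_j$ acts on positive $y$-words of length $k$ (applied to $w_0$, which $A$ fixes) by
$$f\mapsto-(f+J)=-\frac{(1+2t)f+j}{1+t}=-\frac{(1-t)f+j}{1+t}.$$
So $x_0$ fixes $w_0$ and acts as multiplication by $-\frac{1-t}{1+t}$. If its $n$-th power were $1$ in all $R_k$, then $(-1)^n(1-t)^n=(1+t)^n$ in $\mathbb F_3[t]$, again contradicting unique factorization. So $x_0$ has infinite order on $T_2$, and the image of $G$ is non-discrete.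

**Step 5: $(x_1,y_0)$ is an anti-torus.** $a=x_1$ fixes $w_0$, and $d(v_0,a^kv_0)=k$, so $a$ has an unbounded orbit on $T_1$ and is hyperbolic there. Likewise $b=y_0$ fixes $v_0$ and is hyperbolic on $T_2$. Suppose $a^r,b^s$ commute with $r,s\ge1$. Then $b^sa^{rk}v_0=a^{rk}b^sv_0=a^{rk}v_0$ for all $k$. The vertex $a^{rk}v_0\in P_{rk}$ corresponds to $\sum_{j<rk}t^j=\frac1{1-t}\in R_{rk}^\times$. By (4), $\mu^s\cdot\frac1{1-t}=\frac1{1-t}$, so $\mu^s=1$ in $R_{rk}$ for all $k$, contradicting Step 2. In particular no $\langle a^n,b^n\rangle$ is abelian.

**Step 6: a free group inside $\langle a^n,b^n\rangle\cap Y$.** Fix $n\ge1$. By Lemma 5, $G$ satisfies the standing hypotheses, so Lemma 3 applies with $v=v_0$. It gives $m\ge1$ such that $b^{nm}$ fixes $a^nv_0$, and $\beta_0=b^{nm}$, $\beta_1=a^{-n}b^{nm}a^n$ generate a free group of rank $2$. We need in addition that both lie in $Y$; for $\beta_0$ this is clear. Moving the $nm$ letters $y_0$ one after the other through the $x$-word by (3), we get $b^{nm}a^n=p'\beta$ with $p'$ a positive $x$-word of length $n$ and $\beta$ a positive word of length $nm$ in the $y_q$. Since $\beta$ fixes $v_0$, $p'v_0=b^{nm}a^nv_0=a^nv_0$.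 By Lemma 5, $p'=a^n$. So $\beta_1=\beta\in Y$.

**Step 7: a $\mathbb Z^2$.** A free group of rank $2$ is not solvable, so choose $1\ne c\in\langle\beta_0,\beta_1\rangle''\subset Y''$. By Step 1, $c$ fixes $a^{nk}v_0\in P_{nk}$ for all $k\ge0$. As $a^n$ fixes $w_0$, Lemma 1 with $g=a^n$ shows that $c$ commutes with $a^{nr}$ for some $r\ge1$. (Concretely: the conjugates $a^{-nk}ca^{nk}$ all lie in $\mathrm{Stab}(v_0)=B$ and all have length $d(w_0,cw_0)=|c|$, so two coincide.) If $c^ia^{nrj}=1$, then $c^i\in A\cap B=1$, so $i=0$ and then $j=0$, since $G$ is torsion-free. Thus $\langle c,a^{nr}\rangle\cong\mathbb Z^2$. It lies in $\langle a^n,b^n\rangle$, and free groups contain no $\mathbb Z^2$. $\square$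

*Example, $n=1$.* Here $\beta_0=y_0$, $\beta_1=y_2$, and $c=[[y_0,y_2],[y_0,y_2^{-1}]]$ will do. It lies in $\langle y_0,y_2\rangle''$. It is nontrivial: $y_0y_2y_0^{-1}y_2^{-1}$ and $y_0y_2^{-1}y_0^{-1}y_2$ are cyclically reduced and not proper powers, so they could commute only if they were equal or mutually inverse, and they are neither. So $c$ commutes with some positive power of $x_1$.

**Theorem 7.** $G_0$ is a cocompact irreducible lattice, acting simply transitively on the vertices of a product of two $6$-regular trees and satisfying all standing hypotheses, and it does not satisfy Wise's power alternative.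

*Proof.* Lemma 5 gives the action and the standing hypotheses (the action is free, so $G_0\le\mathrm{Isom}(T_1)\times\mathrm{Isom}(T_2)$). Proposition 6 gives irreducibility and the failing pair $(x_1,y_0)$. $\square$

So not every such $G$ satisfies Wise's power alternative.

## 7. The failing pairs in $G_0$ are exactly the anti-tori

Theorem 4 determines all failing pairs of $G_0$ once we know that the *whole* action of $\mathrm{Stab}(v_0)$ on $T_1$, and not only that on the sets $P_k$, satisfies a law.

**Corollary 8.** In $G_0$, a pair $a,b$ fails the power alternative if and only if $(a^2,b^2)$ or $(b^2,a^2)$ is an anti-torus.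

*Proof.* By Theorem 4 it suffices to show that the image of $B=\mathrm{Stab}(v_0)$ in $\mathrm{Isom}(T_1)$ is metabelian. In $G_0$ we have $B=Y$. Let $N\le B$ be the fixator of $\bigcup_kP_k$. The point is that $N$ fixes all of $T_1$.

**$N$ is normal in $B$,** because $B=Y$ preserves each $P_k$.

**$N$ is normalized by each $x=x_i$.** Let $c\in N$. Then $c$ fixes $xv_0$ and every $xpv_0$, $p$ a positive $x$-word, since these vertices lie in some $P_k$. So $x^{-1}cx$ fixes $v_0$, hence lies in $B$, and it fixes every $pv_0$. Thus $x^{-1}Nx\subseteq N$. Since $x$ fixes $w_0$, $|x^{-1}cx|=d(xw_0,cxw_0)=d(w_0,cw_0)=|c|$. So conjugation by $x$ maps each finite set $\{c\in N:|c|\le L\}$ injectively into itself, hence bijectively. Therefore $x^{-1}Nx=N$.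

**Conclusion.** $N$ is normal in $G_0$ and fixes $v_0$, so it fixes $G_0v_0=V(T_1)$. Conversely an element of $B$ acting trivially on $T_1$ lies in $N$. So $N$ is the kernel of the action of $B$ on $T_1$, and by (4) the image $B/N$ embeds in $\prod_kR_k\rtimes R_k^\times$, which is metabelian. $\square$

## 8. Large local actions: a failing lattice that is faithful on both trees

The action of $G_0$ on $T_1$ is far from faithful: its kernel contains $B''\ne1$. Is that needed? If a lattice from Section 5 with at least two vertical letters acts faithfully on $T_1$, then the image of $\mathrm{Stab}(v_0)$ is a nonabelian free group, which satisfies no law, and Theorem 4 says nothing. But Proposition 6 only needs the nine squares (2) to be present. So we add letters and squares until both projections are injective.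

**Theorem 9.** There is a group $G$ acting simply transitively on the vertices of $T_{18}\times T_{18}$, satisfying all the standing hypotheses, such that both projections $G\to\mathrm{Isom}(T_i)$ are injective with non-discrete image, the fixator in $G$ of every path $(x_0,\dots,x_n)$, $n\ge1$, in $T_i$ acts on the $17$ neighbors of $x_n$ other than $x_{n-1}$ as a group containing $\mathrm{Alt}(17)$, and $G$ violates the power alternative.

The route: a large action at one vertex, with non-discreteness, forces large actions at the ends of all paths (Lemma 10). This forces the kernel of the action on the other tree to be trivial (Lemma 11).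

**Lemma 10.** Let $d\ge6$ and let $H\le\mathrm{Aut}(T_d)$ be vertex-transitive, such that $H_x$ acts on $S(x)$ as a group containing $\mathrm{Alt}(d)$ and the fixator in $H$ of every ball is nontrivial. Then for every path $(x_0,\dots,x_n)$, $n\ge1$, its fixator acts on $S(x_n)\setminus\{x_{n-1}\}$ as a group containing $\mathrm{Alt}(d-1)$.

*Example.* The full group $H=\mathrm{Aut}(T_d)$ satisfies the hypotheses. There the conclusion is visible: one can permute the branches at $x_n$ other than the one through $x_{n-1}$ arbitrarily and fix everything else.

*Proof.* Induction on $n$. For $n=1$, the fixator of $(x_0,x_1)$ is the stabilizer of $x_0$ in $H_{x_1}$, and a point stabilizer in a group containing $\mathrm{Alt}(d)$ contains $\mathrm{Alt}(d-1)$. Let $n\ge2$, $\ell=n-1\ge1$, $M=\mathrm{Fix}[x_1,x_n]$.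

**Step 1: compare the two ends of $[x_1,x_n]$.** Let $D\le\mathrm{Sym}(d-1)\times\mathrm{Sym}(d-1)$ be the image of $M$ acting on $S(x_1)\setminus\{x_2\}$ and $S(x_n)\setminus\{x_{n-1}\}$. By induction, applied to $(x_1,\dots,x_n)$ and its reverse, both projections $D_1,D_2$ contain $\mathrm{Alt}(d-1)$. Let $N_1=\{g:(g,1)\in D\}\lhd D_1$ and $N_2=\{g:(1,g)\in D\}\lhd D_2$. By Goursat's lemma $D_1/N_1\cong D_2/N_2$. Since $d-1\ge5$, each $N_i$ is trivial or contains $\mathrm{Alt}(d-1)$.

**Step 2: the good case.** Let $N_2\supseteq\mathrm{Alt}(d-1)$. The elements of $M$ that fix $S(x_1)$ fix $x_0$, so they fix the path $(x_0,\dots,x_n)$, and they induce $N_2$ at $x_n$. We are done.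

**Step 3: the case $N_2=1$ is impossible.** Here $|D_1/N_1|=|D_2|\ge60$. If $N_1$ contained $\mathrm{Alt}(d-1)$, the quotient would have order at most $2$. So $N_1=1$. With $N_1=N_2=1$, an element of $\mathrm{Fix}[u,w]$, $u=x_1$, $w=x_n$, fixes $S(u)$ if and only if it fixes $S(w)$. The group $H$ is transitive on paths of length $\ell$: it is vertex-transitive, $H_x$ is transitive on $S(x)$, and by the induction hypothesis the fixator of a path of length less than $\ell$ (and at least $1$) is transitive on the ways to prolong it by one edge. So the equivalence holds for all $u,w$ at distance $\ell$.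

Now let $g$ fix $B(u,\ell)$. For every $w$ at distance $\ell$ from $u$, $g$ fixes $[u,w]$ and $S(u)$, hence $S(w)$. So $g$ fixes $B(u,\ell+1)$, which contains $B(u',\ell)$ for every neighbor $u'$ of $u$. Iterating, $g$ fixes the whole tree. So $\mathrm{Fix}\,B(u,\ell)=1$, contrary to hypothesis. $\square$

**Lemma 11.** Let $G$ be torsion-free, acting properly on $T_1\times T_2$ preserving the factors, and let $\{i,j\}=\{1,2\}$. If the action on $T_j$ (with $T_j=T_d$, $d\ge6$) satisfies the conclusion of Lemma 10, then $K_i=\ker(G\to\mathrm{Isom}(T_i))$ is trivial.

*Proof.* **Elements of $K_i\setminus1$ are hyperbolic on $T_j$.** An element of $K_i$ that fixes a vertex of $T_j$ fixes a vertex of $T_1\times T_2$, so it has finite order and is trivial. Let $1\ne c\in K_i$. Then $1\ne c^2\in K_i$, so neither $c$ nor $c^2$ fixes a vertex of $T_j$. So $c$ is neither elliptic nor an inversion, hence it is hyperbolic.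

**The fixator of a piece of the axis commutes with $c$.** Let $x$ be a vertex on the axis of $c$ and $x_1$ the next vertex towards $cx$. Let $g\in G$ fix $[x,cx]$. Then $c^{-1}gcg^{-1}\in K_i$, since $K_i$ is normal. It fixes $x$: successively $g^{-1}x=x$, then $cx$, then $gcx=cx$, then $c^{-1}cx=x$. So it is trivial, and $g$ commutes with $c$.

**Contradiction.** $g$ fixes $x_1\in[x,cx]$, so it fixes $cx_1$, the neighbor of $cx$ that follows $cx$ on the axis. This holds for every $g$ in the fixator of $[x,cx]$. But by hypothesis that fixator is transitive on the $d-1\ge5$ neighbors of $cx$ not on $[x,cx]$, one of which is $cx_1$. $\square$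

*Proof of Theorem 9.* **Step 1: letters and permutations.** Horizontal letters: $x_0,x_1,x_2,p_1,p_2,p_3,p_4,s,t$. Vertical letters: $y_0,y_1,y_2,z_1,z_2,c_1,c_2,d_1,d_2$. So $|E_h|=|E_v|=18$. Let $R=\{y_i^{\pm1},z_j^{\pm1}\}\subset E_v$, $|R|=10$. Choose

* $\sigma_1\in\mathrm{Sym}(E_h)$ a $17$-cycle on $E_h\setminus\{s\}$ with $\sigma_1(s)=s$, and $\sigma_2$ the transposition $(s\ x_0)$, so $\sigma_2(t)=t$. The group $\langle\sigma_1,\sigma_2\rangle$ is transitive and the stabilizer of $s$ is transitive on the rest, so it is $2$-transitive. Containing one transposition, it contains all of them, and so it is $\mathrm{Sym}(E_h)$;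
* $\tau_1$ a $10$-cycle on $R$ and $\tau_2$ a transposition of two $\tau_1$-consecutive elements. Conjugating by $\tau_1$ gives all transpositions of consecutive elements, so $\langle\tau_1,\tau_2\rangle=\mathrm{Sym}(R)$.

**Step 2: a first complete set of squares.** The permutations $\tau_i$ are built into squares 3 and will appear in the $\lambda$'s; the $\sigma_i$ are built into squares 5 and will appear in the $\rho$'s. Squares 2 and 4 fill the remaining corners.

1. The nine squares (2), with corners $x_i^{\pm1}\times y_q^{\pm1}$.
2. $(x_i,z_j,x_i,z_j)$, with corners $x_i^{\pm1}\times z_j^{\pm1}$.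
3. $(p_1,r,p_2,\tau_1r)$ and $(p_3,r,p_4,\tau_2r)$ for $r\in R$. The corners of the first kind are $(p_1,r),(p_2,\bar r),(\bar p_1,\tau_1r),(\bar p_2,\overline{\tau_1r})$; as $r$ runs through $R$, they exhaust $\{p_1^{\pm1},p_2^{\pm1}\}\times R$ once. In the same way the second kind exhausts $\{p_3^{\pm1},p_4^{\pm1}\}\times R$ once.
4. $(s,r,s,r)$ and $(t,r,t,r)$ for $r\in\{y_0,y_1,y_2,z_1,z_2\}$, with corners $\{s^{\pm1},t^{\pm1}\}\times R$.
5. $(e,c_1,\sigma_1e,c_2)$ and $(e,d_1,\sigma_2e,d_2)$ for $e\in E_h$. The corners of the first kind are $(e,c_1),(\sigma_1e,\bar c_1),(\bar e,c_2),(\overline{\sigma_1e},\bar c_2)$; as $e$ runs through $E_h$, they exhaust $E_h\times\{c_1^{\pm1},c_2^{\pm1}\}$ once. The second kind likewise exhausts $E_h\times\{d_1^{\pm1},d_2^{\pm1}\}$ once.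

This set is complete (the count is $36+24+80+40+144=324=18^2$). But so far every $\lambda_e$ preserves $R$, so $\langle\lambda_e\rangle$ is not transitive.

**Step 3: a swap that links $R$ to the rest.** Replace
$$(s,c_1,s,c_2),\ (s,z_1,s,z_1)\ \text{ by }\ (s,c_1,s,z_1),\ (s,z_1,s,c_2),$$
$$(t,d_1,t,d_2),\ (t,z_1,t,z_1)\ \text{ by }\ (t,d_1,t,z_1),\ (t,z_1,t,d_2).$$
The squares removed are in the list because $\sigma_1s=s$ and $\sigma_2t=t$. In the first line both pairs have the same eight corners
$$(s,c_1),(s,\bar c_1),(\bar s,c_2),(\bar s,\bar c_2),(s,z_1),(s,\bar z_1),(\bar s,z_1),(\bar s,\bar z_1),$$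
and the second line is analogous. So the new set $\mathcal S$ is complete, and it contains (2). Let $G=\pi_1(X(\mathcal S))$.

**Step 4: the local action on $T_1$ is $\mathrm{Sym}(E_h)$.** By 5, $\rho_{c_1}(e)=\sigma_1e$ for all $e$, also for $e=s$ after the swap, since $(s,c_1,s,z_1)$ gives $\rho_{c_1}(s)=s$. Likewise $\rho_{d_1}=\sigma_2$, also at $e=t$. So $\langle\rho_b\rangle=\mathrm{Sym}(E_h)$.

**Step 5: the local action on $T_2$ contains $\mathrm{Alt}(E_v)$.** Let $P=\langle\lambda_e\rangle$. The swap concerns only corners with $s^{\pm1},t^{\pm1}$, so $\lambda_{p_1},\lambda_{p_3}$ are read off from 3 and 5. By 3, $\lambda_{p_1}$ is $\tau_1$ on $R$ and $\lambda_{p_3}$ is $\tau_2$ on $R$. In every square of the first kind in 5 the left side is $c_1$ and the right side is $c_2$, and in the second kind these are $d_1$ and $d_2$. So on $E_v\setminus R$ both $\lambda_{p_1}$ and $\lambda_{p_3}$ are the same involution, exchanging $c_1\leftrightarrow c_2$, $\bar c_1\leftrightarrow\bar c_2$, $d_1\leftrightarrow d_2$, $\bar d_1\leftrightarrow\bar d_2$. The group $\langle\lambda_{p_1},\lambda_{p_3}\rangle$ thus acts on $E_v\setminus R$ through an abelian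 group and on $R$ as $\mathrm{Sym}(R)$. Its derived subgroup acts trivially on $E_v\setminus R$ and as $\mathrm{Alt}(R)$ on $R$.

*$P$ is transitive.* $\mathrm{Alt}(R)$ is transitive on $R$. The swapped squares give
$$\lambda_s(c_1)=z_1,\quad\lambda_s(\bar c_1)=\bar z_1,\quad\lambda_s(z_1)=c_2,\quad\lambda_s(\bar z_1)=\bar c_2,$$
and similarly for $\lambda_t$ with $d_1,d_2$. So every element of $E_v\setminus R$ is in the orbit of $R$.

*$P$ is primitive.* Consider a system of blocks of size strictly between $1$ and $18$; the size is at most $9$, as it divides $18$. If a block contained two points $r,r'$ of $R$, then for each $r''\in R\setminus\{r\}$ some element of $\mathrm{Alt}(R)\le P$ fixes $r$ and sends $r'$ to $r''$. It preserves the block, so $r''$ is in it. The block would contain $R$ and have size at least $10$, which is impossible. So each block meets $R$ in at most one point, and there are at least $10$ blocks of size at least $2$. This needs $20>18$ points, which is impossible.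

As $P$ is primitive and contains a $3$-cycle (from $\mathrm{Alt}(R)$), $P\supseteq\mathrm{Alt}(E_v)$ by Jordan's theorem.

**Step 6: conclusion.** By Lemma 5, $G$ acts simply transitively on the vertices of $T_{18}\times T_{18}$ and satisfies the standing hypotheses. By Proposition 6 both images are non-discrete and $G$ violates the power alternative.

We check the hypotheses of Lemma 10 for the image $H$ of $G$ in $\mathrm{Isom}(T_1)$. It is vertex-transitive, and the stabilizer of $v_0$ acts on $S(v_0)$ as $\mathrm{Sym}(18)$ by Lemma 5 and Step 4. By Step 3 of the proof of Proposition 6, $y_0$ has infinite order in $H$ and fixes $v_0$. So $H_{v_0}$, and by transitivity every $H_u$, is infinite. The fixator of $B(u,\ell)$ has finite index in $H_u$, hence is nontrivial. On $T_2$ the same argument works with Step 5 above and with the element $x_0$, which fixes $w_0$ and has infinite order on $T_2$ by Step 4 of the proof of Proposition 6.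

So Lemma 10 applies on both trees. Fixators in $G$ map onto fixators in the image, so this is the statement on fixators of paths. By Lemma 11 with $j=2$ and with $j=1$, both kernels $K_1$ and $K_2$ are trivial, that is, both projections are injective. $\square$
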